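
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{conjecture}{Conjecture (tom Dieck)}

\title{Homology planes of log general type with no optimal divisor\\ on the plane or on a Hirzebruch surface}


\begin{abstract}
A conjecture of tom Dieck predicts that every smooth $\mathbb Z$-homology plane of log general type arises, by resolving, blowing up on the boundary and discarding some exceptional $(-1)$-curves, from a divisor on $\mathbb P^2$ or on a Hirzebruch surface. We disprove it. We construct infinitely many smooth $\mathbb Z$-homology planes of log general type for which every smooth projective surface carrying such an optimal divisor has Picard number at least $4$, and this bound is attained.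
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All varieties are complex algebraic. A \emph{smooth $\mathbb Z$-homology plane} is a smooth surface $S$ with $H_i(S;\mathbb Z)=0$ for all $i>0$; it is \emph{of log general type} if its logarithmic Kodaira dimension $\overline\kappa(S)$ equals $2$. The affine plane is a homology plane, obtained from $\mathbb P^2$ by removing a line. Can the other homology planes be described in a comparable way, by a curve configuration on a very simple surface? The following definitions make this precise.

A divisor is \emph{snc} (simple normal crossing) if its components are smooth, cross transversally, and no three pass through a point. A \emph{log smooth completion} of $S$ is a pair $(X,D)$ with $X$ a smooth projective surface, $D$ a reduced snc divisor and $X\setminus D\cong S$. It is \emph{minimal} if no $(-1)$-curve contained in $D$ meets at most two other components of $D$; equivalently, no component of $D$ can be contracted so that the image of $D$ stays snc.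

Let $B$ be a reduced divisor on a projective surface $Y$. Its \emph{minimal log resolution} $(Y',B')\to(Y,B)$ is the minimal proper birational morphism from a smooth surface $Y'$ such that the reduced total transform $B'$ of $B$ is snc. An \emph{expansion} $(X,D)\to(Y',B')$ is a birational morphism $\pi\colon X\to Y'$ composed of blow-ups, each centered at a point of the reduced total transform of $B'$ at that stage (all exceptional curves created so far included), where $D$ is the reduced total transform of $B'$ on $X$ with some $\pi$-exceptional curves removed, each removed curve being a $(-1)$-curve on $X$. Finally, $B$ is \emph{optimal for $S$} if there are a minimal log smooth completion $(X,D)$ of $S$ and an expansion $(X,D)\to(Y',B')$, where $(Y',B')\to(Y,B)$ is a minimal log resolution.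

\begin{example}\label{ex:plane}
This example only illustrates the definition; $\mathbb A^2$ is not of log general type. Let $Q\subset\mathbb P^2$ be a smooth conic and $\ell$ a line meeting it in two points. The divisor $Q+\ell$ is snc, and its two components meet twice, so its dual graph is a cycle. Blow up one of the two points and remove the exceptional curve: this cuts the cycle. On the blow-up, which is $\mathbb F_1$, the curve $\ell$ is a fiber and $Q$ is a section with $Q^2=3$, so the complement of $Q+\ell$ is an $\mathbb A^1$-bundle over $\mathbb A^1$, that is, $\mathbb A^2$. Neither component is a $(-1)$-curve, so the completion is minimal and $Q+\ell$ is optimal for $\mathbb A^2$.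
\end{example}

Let $\mathbb F_m$ be the $m$-th Hirzebruch surface. The following conjecture of tom Dieck is taken from \cite{Pelka}.

\begin{conjecture}
A smooth $\mathbb Z$-homology plane of log general type has an optimal divisor on $\mathbb P^2$ or on some $\mathbb F_m$, where $m\ge0$ may depend on the plane.
\end{conjecture}

Every smooth projective rational surface can be contracted to $\mathbb P^2$ or to some $\mathbb F_m$, but the definition restricts the contraction. A curve contracted on the way from $X$ to $Y$ must lie in $D$ or be one of the removed curves, and a removed curve, being created by blowing up a point of an snc divisor, meets the rest of the boundary in at most two points. A $(-1)$-curve outside $D$ which meets $D$ in three points is of no use. We shall build completions in which this restriction is fatal.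

Throughout, $\rho$ denotes the Picard number, and $\equiv$ denotes numerical equivalence of divisors unless a modulus is stated.

\begin{theorem}\label{thm:main}
Let $a\ge1$ be an integer with $3\nmid a$, and let $b$ be the integer with $3b-8a=\pm1$. There is a smooth surface $S_a$, constructed in Section~\ref{sec:construction}, such that the following hold.
\begin{enumerate}
\item[\textup{(1)}] $S_a$ is a $\mathbb Z$-homology plane with $\overline\kappa(S_a)=2$.
\item[\textup{(2)}] If $Y$ is a smooth projective surface carrying an optimal divisor for $S_a$, then $\rho(Y)\ge4$. In particular $S_a$ has no optimal divisor on $\mathbb P^2$ or on any $\mathbb F_m$, so tom Dieck's conjecture is false.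
\item[\textup{(3)}] The bound is sharp: $S_a$ has an optimal divisor on a smooth projective surface with $\rho=4$.
\item[\textup{(4)}] Infinitely many of the $S_a$ are pairwise non-isomorphic.
\end{enumerate}
\end{theorem}

We first construct a completion $(X,D)$ (Section~\ref{sec:construction}) and prove (1) (Section~\ref{sec:homology}). The proof of (2) then has three steps.
\begin{itemize}
\item \emph{Rigidity.} $(X,D)$ is the only minimal completion of $S_a$ (Section~\ref{sec:rigid}).
\item \emph{Only one curve can be removed.} Among all $(-1)$-curves on $X$ not contained in $D$, exactly one, called $e$, meets $D$ as a removed curve must (Section~\ref{sec:removed}). There may be many $(-1)$-curves on $X$, and we do not classify them; two linear expressions for multiples of $K_X+D+e$ suffice.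
\item \emph{The configuration $D+e$ does not contract far enough.} A contraction of curves of $D+e$ cannot lead to a surface with $\rho\le3$ (Section~\ref{sec:contract}). This is a statement about a weighted graph; its simplest case, $Y=\mathbb P^2$, takes a few lines and is done first.
\end{itemize}

\section{The construction}\label{sec:construction}

The plan is as follows. On $\mathbb F_2$ we take two disjoint sections $H_1,H_3$ and a rational curve $H_2$ in special position to them: $H_2$ is a double cover of the base branched at two points only, and it has a contact of order three with $H_1$. Resolving the singularities of the configuration gives a surface $V$ with $\rho(V)=11$ and an snc divisor with $12$ components whose graph has one cycle. Blowing up nodes over one edge of the cycle and dropping the last exceptional curve $e$ cuts the cycle. The multiplicities $(a,b)$ of $e$ are chosen so that the remaining components generate the Picard group.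

\subsection{A curve on $\mathbb F_2$}

Start with the odd polynomial $f(x)=3x^5-10x^3+15x$, for which $f'(x)=15(x^2-1)^2$ and $f(1)=8$. So $f-8$ has a triple zero at $x=1$; explicitly
\[
f(x)-8=(x-1)^3(3x^2+9x+8),\qquad f(x)+8=(x+1)^3(3x^2-9x+8).
\]
Multiplying, $f(x)^2-64=(x^2-1)^3(9x^4-33x^2+64)$. Put $u=3x^2$ and
\[
g=u^2-10u+45,\qquad q=u^2-11u+64=(u-r)(u-s).
\]
Then $f(x)=\tfrac13x\,g(u)$, so $f(x)^2=\tfrac1{27}u\,g^2$, and multiplication by $27$ gives
\begin{equation}\label{eq:identity}
u\,g^2-1728=(u-3)^3\,q .
\end{equation}
The discriminant of $q$ is $-135$, and $q(0)=64$, $q(3)=40$. Hence $0,3,r,s$ are distinct.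

Glue $\mathbb F_2$ from charts with coordinates $(u,w)$ and $(t,W)$, $w,W\in\mathbb P^1$, by $t=1/u$, $W=t^2w$. Let $F$ be a fiber of the projection to the $u$-line, $H_1=\{w=0\}$ and $H_3=\{w=\infty\}$. The function $w=W/t^2$ has divisor $H_1-H_3-2F_\infty$, where $F_\infty=\{t=0\}$; so $H_1\sim H_3+2F$, and since $H_1\cap H_3=\emptyset$, we get $H_1^2=2$, $H_3^2=-2$. Let $H_2$ be the closure of
\begin{equation}\label{eq:H2}
(u-s)w^2+2u\,g\,w+u(u-3)^3(u-r)=0 .
\end{equation}
In the other chart, with $\tilde g=t^2g=1-10t+45t^2$, it is
\begin{equation}\label{eq:H2t}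
(1-st)W^2+2\tilde g\,W+(1-3t)^3(1-rt)=0 .
\end{equation}
By \eqref{eq:identity} the discriminant of \eqref{eq:H2} with respect to $w$ is $4u\bigl(ug^2-(u-3)^3q\bigr)=4\cdot1728\,u$. Equivalently, multiplying \eqref{eq:H2} by $u-s$ and completing the square, and then passing to the other chart, we have
\begin{equation}\label{eq:square}
\bigl((u-s)w+ug\bigr)^2=1728\,u,\qquad \bigl((1-st)W+\tilde g\bigr)^2=1728\,t^5
\end{equation}
on $H_2$. The discriminant is not a square in $\mathbb C(u)$, so \eqref{eq:H2} is irreducible over $\mathbb C(u)$. Its coefficients have no common zero, because at $u=s$ the last one is $s(s-3)^3(s-r)\ne0$; and at $t=0$ the leading coefficient of \eqref{eq:H2t} is $1$. So \eqref{eq:H2} and \eqref{eq:H2t} contain no fiber and define an irreducible curve, whose function field is $\mathbb C(\sqrt u)$. Thus $H_2$ is rational. Moreover $H_2\cdot F=2$, and setting $w=0$ gives $H_2\cdot H_1=5$; hence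
\[
H_2\sim2H_3+5F,\qquad H_2^2=12,\qquad H_2\cdot H_1=5,\qquad H_2\cdot H_3=1 .
\]
The local picture is as follows.
\begin{itemize}
\item \emph{Over $u=0$.} Here \eqref{eq:H2} becomes $-sw^2=0$, so $H_2$ meets the fiber $F_0=\{u=0\}$ only at $p_0=(0,0)$, with multiplicity $2$. The $u$-derivative of \eqref{eq:H2} at $p_0$ is $(-3)^3(-r)=27r\ne0$, and its $w$-derivative is $0$; so $H_2$ is smooth at $p_0$, simply tangent to $F_0$ and transversal to $H_1$.
\item \emph{Over $u\ne0,\infty$.} The discriminant is nonzero, so $H_2$ meets the fiber in two distinct points, each with multiplicity one; hence $H_2$ is smooth there. The restriction of \eqref{eq:H2} to $w=0$ is $u(u-3)^3(u-r)$: besides $p_0$, the curve $H_2$ meets $H_1$ at $(3,0)$ with contact order exactly $3$ and at $(r,0)$ transversally. It meets $H_3$ at one point, over $u=s$, transversally.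
\item \emph{Over $t=0$.} In the local coordinates $t$ and $y=(1-st)W+\tilde g$ at $(0,-1)$, the curve $H_2$ is $y^2=1728\,t^5$ by \eqref{eq:square}. So $H_2$ has there an $A_4$-cusp, which is off $H_1\cup H_3$ and is its only point on this fiber.
\end{itemize}

\subsection{The surface $V$}

Blow up $\mathbb F_2$ over three points.
\begin{itemize}
\item Blow up $p_0$, with exceptional curve $T_1$. The proper transforms of $H_2$ and $F_0$ pass through one point of $T_1$, where the three curves are pairwise transversal; $H_1$ meets $T_1$ elsewhere. Blow up the point $T_1\cap F_0$, with exceptional curve $G$, and let $T_2$ be the proper transform of $F_0$. Now $T_1^2=T_2^2=-2$, $G^2=-1$, and $T_1,T_2,H_2$ meet $G$ at three distinct points, each transversally. Since $H_2$ meets $F_0$ only at $p_0$, the curves $T_1,T_2,H_2$ are pairwise disjoint. The curve $H_1$ meets $T_1$, and $H_3$ meets $T_2$.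
\item Over $(3,0)$ blow up three times at the common point of $H_1$ and $H_2$; call the exceptional curves $A_1,A_2,A_3$. The contact order drops by one each time, and $H_1,H_2$ are transversal to each new curve and leave the older ones. So at the end $A_3$ meets $H_1,H_2,A_2$ at distinct points, $A_2$ meets $A_1$, and $A_1^2=A_2^2=-2$, $A_3^2=-1$.
\item Resolve the cusp $y^2=1728t^5$. The substitution $y=ty_1$ gives $y_1^2=1728t^3$ with $C_1=\{t=0\}$; then $y_1=ty_2$ gives $y_2^2=1728t$ with $C_2=\{t=0\}$, simply tangent to the now smooth $H_2$ at a point not on $C_1$. Blowing up this point (curve $C_3$) makes $H_2,C_2,C_3$ concurrent and pairwise transversal, and blowing up again (curve $C_4$) separates them. The multiplicities of $H_2$ at the centers are $2,2,1,1$; the curve $C_4$ meets $H_2,C_2,C_3$ at distinct points, and $C_2$ meets $C_1$.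
\end{itemize}
Call the result $V$. Then $\rho(V)=2+2+3+4=11$. Put
\[
D_V=H_1+H_2+H_3+T_1+T_2+A_1+A_2+A_3+C_1+C_2+C_3+C_4 .
\]
On $V$ we have $H_1^2=2-1-3=-2$ and $H_2^2=12-2-3-(4+4+1+1)=-3$, and $H_1\cdot H_2=5-1-3=1$, the remaining point being the one over $(r,0)$. So $D_V$ is snc with smooth rational components, and its dual graph has the edges
\[
\begin{gathered}
H_1T_1,\ \ H_1A_3,\ \ H_1H_2,\ \ A_3A_2,\ \ A_2A_1,\ \ A_3H_2,\\
H_2H_3,\ \ H_3T_2,\ \ H_2C_4,\ \ C_4C_3,\ \ C_4C_2,\ \ C_2C_1 .
\end{gathered}
\]
Its numerical data are in Table~\ref{tab:data}; the rows $\alpha,\beta$ are used in Section~\ref{sec:removed}. The curve $G$ is \emph{not} a component of $D_V$.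

\begin{table}[ht]
\centering
\small
\setlength{\tabcolsep}{4pt}
\begin{tabular}{l|rrrrrrrrrrrr}
& $H_1$ & $H_2$ & $H_3$ & $T_1$ & $T_2$ & $A_1$ & $A_2$ & $A_3$ & $C_1$ & $C_2$ & $C_3$ & $C_4$\\\hline
self-intersection on $V$ & $-2$&$-3$&$-2$&$-2$&$-2$&$-2$&$-2$&$-1$&$-2$&$-3$&$-2$&$-1$\\
(number of neighbors)${}-2$ & $1$&$2$&$0$&$-1$&$-1$&$-1$&$0$&$1$&$-1$&$0$&$-1$&$1$\\
$\alpha$ & $5$&$0$&$1$&$4$&$2$&$5$&$7$&$9$&$0$&$-3$&$-3$&$-9$\\
$\beta$ & $0$&$5$&$6$&$4$&$7$&$5$&$2$&$-1$&$10$&$12$&$17$&$26$
\end{tabular}
\caption{The components of $D_V$. On $X$ only two self-intersection numbers change: $H_1^2=-3$ and $H_2^2=-6$.}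
\label{tab:data}
\end{table}

\subsection{Cutting the cycle: the surface $X$}

The graph of $D_V$ is connected, with $12$ vertices, $12$ edges and one cycle $H_1,H_2,A_3$. As in Example~\ref{ex:plane} we cut the cycle, here at the node $H_1\cap H_2$ over $(r,0)$, by a longer sequence of blow-ups. If a node of the total transform lies on curves having coefficients $(p_1,p_2)$ and $(p_1',p_2')$ in the pullbacks of $(H_1,H_2)$, the exceptional curve over this node has coefficients $(p_1+p_1',p_2+p_2')$. We start with $H_1\colon(1,0)$ and $H_2\colon(0,1)$ and define $\sigma\colon X\to V$ by blowing up nodes so as to create successively exceptional curves with coefficients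
\[
\begin{array}{ll}
a=1:&(1,1),(1,2),(1,3);\\
a=2:&(1,1),(1,2),(1,3),(2,5);\\
a=3j+1,\ j\ge1:&(1,1),(1,2),(1,3),(2,5),(3,8),(4,11),(7,19),\dots,(3j+1,8j+3);\\
a=3j+2,\ j\ge1:&(1,1),(1,2),(1,3),(2,5),(3,8),(5,13),(8,21),\dots,(3j+2,8j+5).
\end{array}
\]
Each pair after the first is the sum of the pair just before it and of the pair of a curve adjacent to the curve just created: the first five are
\[
(1,0)+(0,1),\quad (1,1)+(0,1),\quad (1,2)+(0,1),\quad (1,3)+(1,2),\quad (2,5)+(1,3);
\]
then comes $(4,11)=(3,8)+(1,3)$ or $(5,13)=(3,8)+(2,5)$, and afterwards one adds $(3,8)$ each time. The last pair is $(a,b)$, as $3(8j+3)-8(3j+1)=1$ and $3(8j+5)-8(3j+2)=-1$. Note that $b=3$ for $a=1$ and $b\ge5$ otherwise.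

Let $L$ be the set of exceptional curves of $\sigma$, let $N=\#L$, and let $e\in L$ be the last one. For $\Lambda\in L$ write $(a_\Lambda,b_\Lambda)$ for its coefficients; both are $\ge1$, and $(a_e,b_e)=(a,b)$. The curves of $L$ form a chain joining $H_1$ to $H_2$. Every center after the first lies on the curve just created, so $e^2=-1$ and all other curves of $L$ have self-intersection $\le-2$. The first three centers lie on $H_2$ and the first on $H_1$; all later ones are nodes between curves of $L$. Hence on $X$
\[
H_1^2=-3,\qquad H_2^2=-6,\qquad H_1\cap H_2=\emptyset .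
\]
Let $D^+$ be the sum of the proper transforms of the components of $D_V$ and of all curves of $L$, that is, the reduced total transform of $D_V$, and put
\[
D=D^+-e,\qquad S=S_a=X\setminus D .
\]
Figure~\ref{fig:graph} shows the graph of $D^+$. It has $12+N$ vertices and one cycle, formed by $H_1$, $L$, $H_2$, $A_3$. So $D$ is an snc tree of smooth rational curves with $\#D=11+N=\rho(X)$. The $(-1)$-curves in $D$ are $A_3$ and $C_4$, each with three neighbors in $D$; all other components of $D$ have self-intersection $\le-2$. Hence:
\begin{equation}\label{eq:M}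
\text{every component of $D$ with at most two neighbors in $D$ has self-intersection $\le-2$.}
\end{equation}
In particular $(X,D)$ is minimal.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={font=\small},v/.style={circle,fill,inner sep=1.5pt}]
\node[v,label=above left:{$H_1\,(-3)$}] (H1) at (0,0) {};
\node[v,label=below:{$T_1\,(-2)$}] (T1) at (-1.7,0) {};
\node[v,label={[label distance=6pt]right:{$H_2\,(-6)$}}] (H2) at (5,0) {};
\node[v,label=above:{$e\,(-1)$}] (E) at (2.5,1.2) {};
\node[v,label=above:{$A_3\,(-1)$}] (A3) at (2.5,-0.8) {};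
\node[v,label=right:{$A_2\,(-2)$}] (A2) at (2.5,-1.6) {};
\node[v,label=right:{$A_1\,(-2)$}] (A1) at (2.5,-2.4) {};
\node[v,label=above:{$H_3\,(-2)$}] (H3) at (6.6,1) {};
\node[v,label=above:{$T_2\,(-2)$}] (T2) at (8.4,1) {};
\node[v,label=below left:{$C_4\,(-1)$}] (C4) at (6.9,-1.3) {};
\node[v,label=right:{$C_3\,(-2)$}] (C3) at (8.2,-0.6) {};
\node[v,label=below:{$C_2\,(-3)$}] (C2) at (8.3,-1.9) {};
\node[v,label=below:{$C_1\,(-2)$}] (C1) at (10,-1.9) {};
\draw (T1)--(H1)--(A3)--(H2)--(H3)--(T2);
\draw (A3)--(A2)--(A1);
\draw (H2)--(C4)--(C3);
\draw (C4)--(C2)--(C1);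
\draw[dashed] (H1)--(E)--(H2);
\end{tikzpicture}
\caption{The dual graph of $D^+=D+e$ on $X$, with self-intersection numbers. The dashed segments stand for the other curves of the chain $L$, all of self-intersection $\le-2$ (if $a=1$, two $(-2)$-curves on the left and none on the right). Removing $e$ cuts the only cycle and leaves the tree $D$.}
\label{fig:graph}
\end{figure}

\section{$S_a$ is a homology plane of log general type}\label{sec:homology}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(1)}]
\emph{Homology.} The group $\operatorname{Pic}X$ is freely generated by the pullbacks of $H_3$ and $F$ and by the exceptional curves $T_1,G,A_i,C_i$ and $\Lambda\in L$; all of these exceptional curves except $G$ and $e$ lie in $D$. No center lies on $H_3$. The pullback of $F_0$ is $T_2+T_1+2G$. The total transform of $H_1$ contains $G$ with coefficient $1$ (through $T_1$) and $e$ with coefficient $a$; that of $H_2$ contains $G$ with coefficient $2$ and $e$ with coefficient $b$. So, modulo the exceptional curves in $D$, the remaining components of $D$ are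
\begin{equation}\label{eq:pic}
H_3,\quad T_2\equiv F-2G,\quad H_1\equiv H_3+2F-G-ae,\quad H_2\equiv2H_3+5F-2G-be .
\end{equation}
Substituting $H_3=0$ and $F=2G$ we find
\[
\operatorname{Pic}X/\langle D\rangle=\langle G,e\rangle/\langle 3G-ae,\ 8G-be\rangle ,
\]
a group of order $|8a-3b|=1$. This is the reason for the condition on $(a,b)$; for the pair $(3,8)$ the determinant would vanish, and the complement would not even have trivial rational homology.

So the $\rho(X)$ components of $D$ generate $\operatorname{Pic}X$ and hence form a basis of $\operatorname{Pic}X=H^2(X;\mathbb Z)$ ($X$ is rational). As this lattice is unimodular, the restriction $H^2(X)\to H^2(D)$, $\xi\mapsto(\xi\cdot D_j)_j$, is an isomorphism. Since $D$ is a connected tree of rational curves, $H^0(X)\cong H^0(D)$ and $H^1(D)=0$; also $H^1(X)=H^3(X)=0$. The exact sequence of the pair $(X,D)$ now gives $H^i(X,D;\mathbb Z)=0$ for $i\ne4$, and Lefschetz duality gives $H_i(S;\mathbb Z)\cong H^{4-i}(X,D;\mathbb Z)=0$ for $i>0$.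

\emph{Log Kodaira dimension.} Recall that $\overline\kappa(S)=2$ means that $K_X+D$ is big: $h^0(n(K_X+D))$ grows quadratically in $n$. For the blow-up of a node of an snc divisor, the pullback of $K+{}$(divisor) is $K+{}$(reduced total transform). Hence
\begin{equation}\label{eq:logcrepant}
K_X+D^+=\sigma^*(K_V+D_V).
\end{equation}
By adjunction $(K_V+D_V)\cdot D_j$ is the number of neighbors of $D_j$ minus $2$. From Table~\ref{tab:data} we read off $D_V\cdot(K_V+D_V)=0$ and $K_V\cdot D_V=\sum(-2-D_j^2)=0$, the nonzero terms being $1$ for $H_2$ and $C_2$ and $-1$ for $A_3$ and $C_4$. As $K_V^2=8-9=-1$, we get $(K_V+D_V)^2=-1$. Since $e$ is $\sigma$-exceptional, $(K_X+D)^2=(\sigma^*(K_V+D_V)-e)^2=-1+e^2=-2$.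

A negative square does not show bigness, but $K_X+D$ is negative on the tips of $D$, and subtracting suitable multiples of the terminal chains of the graph makes the square positive. Put
\[
\Theta=\tfrac12T_1+\tfrac12C_3+\bigl(\tfrac23A_1+\tfrac13A_2\bigr)+\bigl(\tfrac23T_2+\tfrac13H_3\bigr)+\bigl(\tfrac35C_1+\tfrac15C_2\bigr),\qquad P=K_X+D-\Theta .
\]
The five summands are pairwise disjoint, and $e$ meets none of their components. We have $\Theta\cdot R=(K_X+D)\cdot R$ for each component $R$ of $\Theta$: the products $\Theta\cdot R$ are
\[
\begin{array}{llll}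
T_1,C_3:&\ -2\cdot\tfrac12=-1;\qquad& &\\
A_1,T_2:&\ -2\cdot\tfrac23+\tfrac13=-1;\qquad& A_2,H_3:&\ \tfrac23-2\cdot\tfrac13=0;\\
C_1:&\ -2\cdot\tfrac35+\tfrac15=-1;\qquad& C_2:&\ \tfrac35-3\cdot\tfrac15=0,
\end{array}
\]
and these are the numbers of neighbors minus $2$. So $P\cdot\Theta=0$ and
\[
P^2=P\cdot(K_X+D)=-2+\bigl(\tfrac12+\tfrac12+\tfrac23+\tfrac23+\tfrac35\bigr)=\tfrac{14}{15}>0 .
\]
The pullback of $F$ to $X$, again denoted $F$, is nef; the components of $D$ not contained in fibers are $H_1,H_2,H_3$, and $P\cdot F=-2+(1+2+1)-\tfrac13=\tfrac53$. For $n>0$ divisible by $30$ we have $(K_X-nP)\cdot F<0$, so $h^2(nP)=h^0(K_X-nP)=0$, and Riemann--Roch gives $h^0(nP)\ge\tfrac12nP\cdot(nP-K_X)+1$, which grows quadratically. As $\Theta\ge0$, $K_X+D$ is big.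
\end{proof}

\section{The minimal completion is unique}\label{sec:rigid}

An optimal divisor may use any minimal completion of $S$. We show that there is only one.

\begin{lemma}\label{lem:exc}
Let $p\colon M\to M_0$ be a birational morphism of smooth projective surfaces, $\Delta_0$ a reduced snc divisor on $M_0$, $\Delta=p^{-1}(\Delta_0)_{\mathrm{red}}$, and $E\subset\Delta$ a $p$-exceptional $(-1)$-curve. Then $E$ meets $\Delta-E$ in one or two points; at each of them it meets exactly one component of $\Delta-E$, transversally, and if there are two points, these components are distinct.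
\end{lemma}

\begin{proof}
The morphism $p$ factors through the contraction $M\to M_1$ of $E$. The morphism $M_1\to M_0$ is a composition of blow-ups, so the reduced preimage $\Delta_1$ of $\Delta_0$ in $M_1$ is snc, and it contains the image of $E$ because $E\subset\Delta$. So $E$ is the exceptional curve of the blow-up of a point lying on exactly one component of $\Delta_1$ or on exactly two.
\end{proof}

\begin{lemma}\label{lem:rigid}
Every minimal log smooth completion $(X',D')$ of $S$ is isomorphic to $(X,D)$.
\end{lemma}

\begin{proof}
Let $\varphi\colon X\dashrightarrow X'$ be the birational map extending $\operatorname{id}_S$, and let $X\xleftarrow{\,f\,}W\xrightarrow{\,h\,}X'$ be its minimal resolution: no $(-1)$-curve of $W$ is contracted by both $f$ and $h$, and $f$ is an isomorphism over the open set where $\varphi$ is defined, in particular over $S$.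

We claim that $f^{-1}(D)=h^{-1}(D')$. If $f(x)\in S$, then $h(x)=\varphi(f(x))\in X'\setminus D'$. Conversely, $\varphi^{-1}$ is defined on $X'\setminus D'$, and the morphisms $f$ and $\varphi^{-1}\circ h$ agree on a dense subset of $h^{-1}(X'\setminus D')$, hence on all of it; so $h(x)\in X'\setminus D'$ implies $f(x)\in S$. Let $\Delta=f^{-1}(D)_{\mathrm{red}}=h^{-1}(D')_{\mathrm{red}}$. It is snc, and $f$ and $h$ restrict to isomorphisms of $W\setminus\Delta$ onto $X\setminus D$ and $X'\setminus D'$, so all their exceptional curves lie in $\Delta$.

Suppose that $h$ is not an isomorphism. Then it contracts a $(-1)$-curve $C\subset\Delta$, which is not contracted by $f$; let $C_0=f(C)$, a component of $D$. By Lemma~\ref{lem:exc}, applied to $h$ and $D'$, $C$ meets $\Delta-C$ in at most two points. Since $C_0$ is smooth, the map $C\to C_0$ is bijective. Let $x$ be a point of $C_0\cap(D-C_0)$ and $c\in C$ the point over it. If $f$ is an isomorphism over a neighborhood of $x$, then $c$ lies on the proper transform of another component of $D$; otherwise $c$ lies on the curve $f^{-1}(x)\subset\Delta-C$. In both cases $c\in C\cap(\Delta-C)$.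 So $C_0$ meets $D-C_0$ in at most two points, and since $D$ is snc, $C_0$ has at most two neighbors in $D$. But $C_0^2\ge C^2=-1$, contradicting \eqref{eq:M}.

So we may take $W=X'$, and $f\colon X'\to X$ is a morphism with $D'=f^{-1}(D)_{\mathrm{red}}$. If $f$ were not an isomorphism, some $f$-exceptional $(-1)$-curve in $D'$ would meet at most two other components of $D'$, by Lemma~\ref{lem:exc}. This contradicts the minimality of $(X',D')$.
\end{proof}

\section{The only curve that can be removed is $e$}\label{sec:removed}

By Lemma~\ref{lem:exc}, a removed curve is a $(-1)$-curve meeting the rest of the boundary in one or two points. To find all such curves $E$ on $X$ we need linear conditions on the components of $D$ which they meet. The number $(K_X+D^+)\cdot E$ depends only on $E\cdot D$ and $E\cdot e$; so we express $K_X+D^+$ through the components of $D^+$ and intersect with $E$.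

There is a choice here: the $12$ components of $D_V$ live in a space of rank $11$, and we can get rid of one coefficient. We do this in two ways, once without $H_2$ and once without $H_1$. Pulling back to $X$ then gives coefficients along $L$ proportional to $a_\Lambda$ or to $b_\Lambda$. The multiples to use are found as in \eqref{eq:pic}, now on $V$ and so without $e$. Since $K_{\mathbb F_2}\sim-2H_3-4F$ and $G$ has coefficient $2$ in the relative canonical divisor, modulo the components of $D_V$ other than $H_1,H_2$ we have
\[
F\equiv2G,\quad H_1\equiv3G,\quad H_2\equiv8G,\quad K_V\equiv-4F+2G\equiv-6G,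
\]
hence $K_V+D_V\equiv5G$, and so $3(K_V+D_V)\equiv5H_1$ and $8(K_V+D_V)\equiv5H_2$. The full coefficients are the rows $\alpha,\beta$ of Table~\ref{tab:data}. We extend them to $L$ by
\[
\alpha_\Lambda=5a_\Lambda,\qquad\beta_\Lambda=5b_\Lambda\qquad(\Lambda\in L).
\]

\begin{lemma}\label{lem:identities}
On $X$ we have the numerical equivalences $3(K_X+D^+)\equiv\sum_j\alpha_jD_j$ and $8(K_X+D^+)\equiv\sum_j\beta_jD_j$, the sums being over all components of $D^+$.
\end{lemma}

\begin{proof}
Because $\alpha_{H_1}=5$, $\alpha_{H_2}=0$ and $\beta_{H_1}=0$, $\beta_{H_2}=5$, the right-hand sides are the pullbacks under $\sigma$ of the sums over the components of $D_V$. By \eqref{eq:logcrepant} it suffices to prove the identities on $V$ for $K_V+D_V$. The components of $D$ generate $\operatorname{Pic}X$ (Section~\ref{sec:homology}), and $\sigma_*$ is surjective and kills those in $L$; so the components of $D_V$ span the numerical classes on $V$, and it suffices to intersect both sides with each $D_j$. We need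
\[
\alpha_jD_j^2+\sum_{i\text{ neighbor of }j}\alpha_i=3(\text{nbrs}_j-2),\qquad
\beta_jD_j^2+\sum_{i\text{ neighbor of }j}\beta_i=8(\text{nbrs}_j-2),
\]
where $\text{nbrs}_j$ is the number of neighbors of $D_j$ in $D_V$. The left-hand sides, with the own term first, are
\[
\begin{array}{l|l|l}
&\alpha&\beta\\\hline
H_1&-10+4+9+0=3&0+4-1+5=8\\
H_2&0+5+9+1-9=6&-15+0-1+6+26=16\\
H_3&-2+0+2=0&-12+5+7=0\\
T_1&-8+5=-3&-8+0=-8\\
T_2&-4+1=-3&-14+6=-8\\
A_1&-10+7=-3&-10+2=-8\\
A_2&-14+9+5=0&-4-1+5=0\\
A_3&-9+5+7+0=3&1+0+2+5=8\\
C_1&0-3=-3&-20+12=-8\\
C_2&9-9+0=0&-36+26+10=0\\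
C_3&6-9=-3&-34+26=-8\\
C_4&9+0-3-3=3&-26+5+17+12=8
\end{array}
\]
and they agree with $3$ and $8$ times the second row of Table~\ref{tab:data}.
\end{proof}

\begin{lemma}\label{lem:only-e}
Let $E\not\subset D$ be a $(-1)$-curve on $X$ which meets $D$ in one or two points, at each of them exactly one component, transversally, and at two points distinct components. Then $E=e$.
\end{lemma}

\begin{proof}
Suppose $E\ne e$, so that $E$ is not a component of $D^+$. Put $k=E\cdot e\ge0$ and $d=E\cdot D\in\{1,2\}$. Then $(K_X+D^+)\cdot E=d-1+k$, and Lemma~\ref{lem:identities} gives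
\[
\textstyle\sum\alpha=3(d-1+k)-5ak,\qquad\sum\beta=8(d-1+k)-5bk,
\]
where the sums run over the $d$ distinct components of $D$ met by $E$. The only nonpositive values of $\beta$ are $\beta_{A_3}=-1$ and $\beta_{H_1}=0$; this bounds $k$.

\emph{Case $d=1$.} Let $R$ be the component of $D$ met by $E$. Then $\beta_R=-k(5b-8)$ and $5b-8\ge7$. As $\beta_R\ge-1$, we get $k=0$ and $\alpha_R=\beta_R=0$. But $\beta_R=0$ only for $R=H_1$, where $\alpha=5$. Contradiction.

\emph{Case $d=2$.} Now $-1\le\sum\beta=8-k(5b-8)$, so $k(5b-8)\le9$. Since $b=3$ or $b\ge5$, either $k=0$, or $k=1$ and $(a,b)=(1,3)$.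

\emph{Subcase $k=0$:} $\sum\alpha=3$ and $\sum\beta=8$. If both components lie in $L$, then $5$ divides $\sum\alpha=3$, which is absurd. If exactly one lies in $L$, the other has $\alpha\equiv3\pmod5$; but in the order of Table~\ref{tab:data} the residues of $\alpha$ are $0,0,1,4,2,0,2,4,0,2,2,1$. If none lies in $L$, we look for two components with $\beta$-sum $8$; their values are among $0,5,6,4,7,5,2,-1,10,12,17,26$. The value $4$ occurs once, none of $8,3,1,9$ occurs, and values above $9$ would need a partner below $-1$. So the only possibility is $6+2$, that is, $H_3$ and $A_2$, for which $\sum\alpha=1+7=8\ne3$.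

\emph{Subcase $k=1$, $(a,b)=(1,3)$:} $\sum\alpha=6-5=1$ and $\sum\beta=16-15=1$. The curves of $L\setminus\{e\}$ have $\beta=5,10$. No component has $\beta=1$, and every component other than $A_3,H_1$ has $\beta\ge2$; so the sum $1$ arises only as $-1+2$, from $A_3$ and $A_2$, for which $\sum\alpha=16\ne1$. Contradiction.
\end{proof}

\begin{remark}
The bound of two points is essential. The $(-1)$-curve $G$ meets $D^+$ exactly in $T_1,T_2,H_2$, once each, and it satisfies both identities: $4+2+0=3\cdot2$ and $4+7+5=8\cdot2$. Contracting $L$, the $C_i$, the $A_i$, then $G$ and $T_1$ leads to $\mathbb F_2$; only the fact that $G$ meets the boundary three times stops this.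
\end{remark}

\begin{proposition}\label{prop:reduction}
Let $Y$ be a smooth projective surface carrying an optimal divisor for $S$. Then there is a birational morphism $\psi\colon X\to Y$ all of whose exceptional curves are components of $D^+$.
\end{proposition}

\begin{proof}
Let $B$ be the optimal divisor. By Lemma~\ref{lem:rigid} the completion in the definition is $(X,D)$. Let $\pi\colon X\to Y'$ be the expansion, $\tau\colon Y'\to Y$ the minimal log resolution and $\psi=\tau\circ\pi$. Write $\pi^{-1}(B')_{\mathrm{red}}=D+E_1+\dots+E_n$, with $E_i$ the removed curves. They are distinct $\pi$-exceptional $(-1)$-curves, hence pairwise disjoint: otherwise $(E_i+E_j)^2\ge0$, while the intersection form on exceptional curves is negative definite. By Lemma~\ref{lem:exc}, applied to $\pi$ and the snc divisor $B'$, the curve $E_i$ satisfies the hypotheses of Lemma~\ref{lem:only-e}; the components it meets lie in $D$, because the other $E_j$ are disjoint from it. So $E_i=e$, and $\pi^{-1}(B')\subset D+e=D^+$.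

A $\psi$-exceptional curve is either $\pi$-exceptional or the proper transform of a $\tau$-exceptional curve. The former lie in $\pi^{-1}(B')$ because all centers of $\pi$ lie on the total transform of $B'$. The latter lie in $\pi^{-1}(B')$ because, by minimality, $\tau$ is an isomorphism over $Y\setminus B$.
\end{proof}

\section{Contractions supported in $D^+$}\label{sec:contract}

We now fix a birational morphism $\psi\colon X\to Y$ onto a smooth projective surface, all of whose exceptional curves are components of $D^+$. Let $\mathcal E$ be the set of exceptional curves and $\mathcal R$ the set of the remaining, \emph{surviving}, components of $D^+$. Since $\#D^+=12+N$ and $\#\mathcal E=\rho(X)-\rho(Y)=11+N-\rho(Y)$,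
\begin{equation}\label{eq:count}
\#\mathcal R=\rho(Y)+1 .
\end{equation}
So we have to show that at least five components survive. We use three standard facts about the exceptional curves of a composition of blow-ups.
\begin{enumerate}
\item[(i)] Their intersection matrix is negative definite and unimodular (the total transforms of the centers form an orthogonal basis of vectors of square $-1$).
\item[(ii)] Each connected component of their union contains a $(-1)$-curve (the last one created over the image point).
\item[(iii)] Their dual graph has no cycle.
\end{enumerate}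

\subsection{What must survive}

The only $(-1)$-curves in $D^+$ are $e,A_3,C_4$. By (ii), if a survivor separates from the rest of the graph a part containing none of them, this whole part survives. So Figure~\ref{fig:graph} gives
\begin{equation}\label{eq:drag}
\begin{array}{ll}
H_2\in\mathcal R\Rightarrow H_3,T_2\in\mathcal R,& C_4\in\mathcal R\Rightarrow C_1,C_2,C_3\in\mathcal R,\\
H_3\in\mathcal R\Rightarrow T_2\in\mathcal R,& C_2\in\mathcal R\Rightarrow C_1\in\mathcal R,\\
A_3\in\mathcal R\Rightarrow A_1,A_2\in\mathcal R,& H_1\in\mathcal R\Rightarrow T_1\in\mathcal R,\\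
A_2\in\mathcal R\Rightarrow A_1\in\mathcal R.&
\end{array}
\end{equation}
By (i), a nonzero effective divisor of nonnegative square supported in $D^+$ cannot have its support in $\mathcal E$: \emph{some component of it survives}. Here are two such divisors; recall that $H_1^2=-3$, $H_2^2=-6$ and $H_1\cdot H_2=0$ on $X$.
\begin{itemize}
\item $v_1=H_2+6C_4+3C_3+2C_2$. Its products with $H_2,C_4,C_3,C_2$ are $-6+6$, $1-6+3+2$, $6-6$, $6-6$, all zero. So $v_1^2=0$.
\item $v_2=6H_1+3T_1+15A_3+10A_2+5A_1$. Its products with $H_1,T_1,A_2,A_1$ are $-18+3+15$, $6-6$, $15-20+5$, $10-10$, all zero, and $v_2\cdot A_3=6-15+10=1$. So $v_2^2=15$.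
\end{itemize}

\subsection{The smallest case: $Y=\mathbb P^2$}

Here exactly two curves survive. By $v_1$ one of $H_2,C_2,C_3,C_4$ survives, and by $v_2$ one of $H_1,T_1,A_1,A_2,A_3$; so there is exactly one survivor of each kind and no other. By \eqref{eq:drag} a survivor of the first kind brings along another component among $H_3,T_2,C_1,C_2,C_3$ unless it is $C_3$, and one of the second kind brings along another one of that kind unless it is $T_1$ or $A_1$. So $\mathcal R$ is $\{C_3,T_1\}$ or $\{C_3,A_1\}$. In both cases the whole cycle $H_1,L,H_2,A_3$ is contracted, contradicting (iii).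

With three or four survivors this argument has three gaps: a survivor may lie in $L$, which makes (iii) useless; $H_2$ may survive; and more combinations have to be excluded. The next divisors are chosen to fill them.

\subsection{The general case}

Consider four more effective divisors, which by the same principle contain a surviving component. The last two are meant for situations in which all of $L$ is contracted; then we may use pullbacks from $V$, where $H_1^2=-2$ and $H_2^2=-3$.
\begin{itemize}
\item $v_3=H_1+3A_3+2A_2+A_1$: products with its components $H_1,A_3,A_2,A_1$ are $-3+3$, $1-3+2$, $3-4+1$, $2-2$, all zero; $v_3^2=0$.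
\item $v_4=4H_1+2T_1+10A_3+5A_2+H_2$: products with $H_1,T_1,A_3,A_2$ are $-12+2+10$, $4-4$, $4-10+5+1$, $10-10$, all zero, and $v_4\cdot H_2=10-6=4$; $v_4^2=4$.
\item $v_5=\sigma^*(H_2+3A_3+2A_2+A_1)$, with support $\{H_2,A_1,A_2,A_3\}\cup L$: on $V$ the products with $H_2,A_3,A_2,A_1$ are $-3+3$, $1-3+2$, $3-4+1$, $2-2$, all zero; $v_5^2=0$.
\item $v_6=\sigma^*(4H_1+2T_1+6A_3+3A_2)$, with support $\{H_1,T_1,A_2,A_3\}\cup L$: on $V$ the products with $H_1,T_1,A_2$ are $-8+2+6$, $4-4$, $6-6$, all zero, and that with $A_3$ is $4-6+3=1$; $v_6^2=6$.
\end{itemize}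

\begin{proposition}\label{prop:contract}
Let $\psi\colon X\to Y$ be a birational morphism onto a smooth projective surface, all of whose exceptional curves are components of $D^+$. Then $\rho(Y)\ge4$.
\end{proposition}

\begin{proof}
Suppose $\rho(Y)\le3$, so that $\#\mathcal R\le4$ by \eqref{eq:count}. Put
\[
\mathcal W=\{C_1,C_2,C_3,C_4,H_2,H_3,T_2\},\qquad \mathcal R'=\mathcal R\setminus\mathcal W .
\]

\emph{Step 1: $\#(\mathcal R\cap\mathcal W)\ge2$.} Suppose not. By \eqref{eq:drag}, $\mathcal R\cap\mathcal W$ contains none of $H_2,H_3,C_2,C_4$, each of which would bring along another element of $\mathcal W$. So $\mathcal R\cap\mathcal W$ is $\emptyset$, $\{C_1\}$, $\{T_2\}$ or $\{C_3\}$. In the first three cases $v_1$ has its support in $\mathcal E$, a contradiction.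

Let $\mathcal R\cap\mathcal W=\{C_3\}$. We settle this case by unimodularity. The reason is visible after contracting $C_4$: on $H_2$ hang two chains of two $(-2)$-curves, each of discriminant $3$, namely $H_3,T_2$ and the image of $C_2$ followed by $C_1$. Accordingly, consider
\[
v=T_2+2H_3-C_1-2C_2-2C_4 ,
\]
a combination of curves of $\mathcal E$. We have
\[
\begin{array}{lll}
v\cdot T_2=-2+2=0,& v\cdot H_3=1-4=-3,& v\cdot H_2=2-2=0,\\
v\cdot C_4=2-2=0,& v\cdot C_2=6-1-2=3,& v\cdot C_1=2-2=0,
\end{array}
\]
and $v$ is orthogonal to all other curves of $\mathcal E$, since $C_3\notin\mathcal E$. So all products of $v$ with curves of $\mathcal E$ are divisible by $3$, although the coefficient vector of $v$ is nonzero modulo $3$. Thus the intersection matrix of $\mathcal E$ is singular modulo $3$, contradicting (i).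

\emph{Step 2: $A_3$ and $H_1$ are contracted.} By Step 1, $\#\mathcal R'\le2$. If $A_3\in\mathcal R$, then $A_1,A_2,A_3\in\mathcal R'$ by \eqref{eq:drag}, which is too many. If $H_1\in\mathcal R$, then $T_1\in\mathcal R$, so $\mathcal R'=\{H_1,T_1\}$, and $A_1,A_2,A_3$ and all of $L$ are contracted. If moreover $H_2\in\mathcal E$, then $v_5$ has its support in $\mathcal E$, a contradiction; if $H_2\in\mathcal R$, then $H_2,H_3,T_2,H_1,T_1\in\mathcal R$, again too many.

By $v_2$, one of $H_1,T_1,A_1,A_2,A_3$ survives; so we can now fix some $z\in\mathcal R'\cap\{T_1,A_1,A_2\}$.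

\emph{Step 3: $H_2$ is contracted.} If $H_2\in\mathcal R$, then $H_2,H_3,T_2\in\mathcal R$, so $\mathcal R=\{H_2,H_3,T_2,z\}$ and all of $L$ is contracted. But $z=A_2$ would force $A_1\in\mathcal R$; $z=T_1$ puts the support of $v_3$ into $\mathcal E$; and $z=A_1$ puts the support of $v_6$ into $\mathcal E$. Each is a contradiction.

\emph{Step 4: conclusion.} Now $H_1,A_3,H_2\in\mathcal E$. By (iii), applied to the cycle $H_1,L,H_2,A_3$, some $y\in L$ survives, so $\mathcal R'=\{y,z\}$. Again $z=A_2$ would force $A_1\in\mathcal R'$, and $z=T_1$ puts the support of $v_3$ into $\mathcal E$. If $z=A_1$, then $H_1,T_1,A_3,A_2,H_2\in\mathcal E$, and $v_4$ has its support in $\mathcal E$. Each is a contradiction.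
\end{proof}

\section{End of the proof}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(2)}]
Propositions~\ref{prop:reduction} and \ref{prop:contract} give $\rho(Y)\ge4$. As $\rho(\mathbb P^2)=1$ and $\rho(\mathbb F_m)=2$, the surface $S_a$ has no optimal divisor on $\mathbb P^2$ or on any $\mathbb F_m$. It is a $\mathbb Z$-homology plane of log general type by (1); so the conjecture fails, already for $a=1$, $b=3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(3)}]
Let $Y_4$ be the surface obtained from $\mathbb F_2$ by the two blow-ups creating $T_1$ and $G$, so $\rho(Y_4)=4$, and let $B=H_1+H_2+H_3+T_1+T_2$ on $Y_4$, without $G$. The only points at which $B$ is not snc are the point of contact order $3$ of $H_1$ and $H_2$, and the cusp of $H_2$. Each of the seven blow-ups from $Y_4$ to $V$ is centered at a point where the current total transform is not snc (a tangency, then twice three concurrent curves; a cusp twice, then a tangency, then three concurrent curves), so every log resolution has to blow up this point; and the total transform $D_V$ on $V$ is snc. So $(V,D_V)$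 is the minimal log resolution of $(Y_4,B)$. Finally, $\sigma\colon X\to V$ blows up nodes of the total transform of $D_V$, and $D=D^+-e$ with $e$ a $\sigma$-exceptional $(-1)$-curve. Thus $(X,D)\to(V,D_V)$ is an expansion; as $(X,D)$ is minimal, $B$ is optimal for $S_a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(4)}]
By Lemma~\ref{lem:rigid} the minimal completion, and hence $\rho(X)=11+N$, is an invariant of $S_a$. For $a=3j+1$ with $j\ge1$ the list in Section~\ref{sec:construction} has $N=5+j$ entries. So the surfaces $S_4,S_7,S_{10},\dots$ are pairwise non-isomorphic.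
\end{proof}

\begin{thebibliography}{1}
\bibitem{Pelka} Tomasz Pe{\l}ka, \emph{Smooth $\mathbb{Q}$-homology planes satisfying the Negativity Conjecture}, arXiv:2111.09778 (2021).
\end{thebibliography}

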